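
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{The bounded-error linear query complexity of graph connectivity}


\begin{abstract}
An algorithm has to decide whether a graph on $n$ vertices with nonnegative real edge weights is connected. It sees the weight vector $w$ only through adaptively chosen linear queries $\langle z,w\rangle$. We show that the minimum number of queries of a randomized algorithm with error probability at most $1/3$ is $(1+o(1))\,n$, and that the same holds for every fixed error probability in $(0,1/2)$. We also give simple bounds for all $n\ge 2$, namely $(n-1)/2$ and $2n-2$ for error $1/3$. The lower bounds rest on a simulation lemma: if the weights live on random and very different scales, then a linear query reveals essentially one coordinate of $w$. The sharp constant comes from the odds between one and two cycles in a product of random permutations.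
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $n\ge2$. A weighted graph on $[n]=\{1,\dots,n\}$ is given by a vector $w\in\mathbb R_{\ge0}^{\binom n2}$ indexed by the unordered pairs of vertices; its edges are the pairs of positive weight. Let $\mathrm{CON}_n$ be the problem of deciding whether this graph is connected. In the \emph{linear query model} the algorithm may choose a vector $z\in\mathbb R^{\binom n2}$ and receives the number $\langle z,w\rangle$; queries may depend on earlier answers. The \emph{bounded-error randomized linear query complexity} $R_{\mathrm{lin}}(\mathrm{CON}_n)$ is the minimum, over all randomized algorithms that are correct with probability at least $2/3$ on every input, of the maximum number of queries made on any input. How does it grow with $n$? The problem comes from Auza and Lee \cite{AL}. For zero-error algorithms, which always answer correctly, it is known that at least $n/4$ queries are needed in expectation on some input.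

A spanning tree has $n-1$ edges, and one can arrange to spend a constant number of queries per edge, so an upper bound of order $n$ is to be expected. A lower bound is less clear, because an answer is a real number and a real number can hold any amount of information. If all weights were known to be $0$ or $1$, a single query with $z_e=2^{\nu(e)}$, where $\nu$ numbers the pairs by distinct nonnegative integers, would reveal the whole graph. A lower bound must therefore exploit real weights.

For algorithms that are never wrong, linear algebra suffices (Section~\ref{sec:exact}): if fewer than $n-1$ queries are made on a star, there is a direction orthogonal to all of them along which one can move until an edge disappears. But this second input is chosen \emph{after} the queries are known. Against bounded error we need a distribution on inputs that is fixed in advance and defeats every way of decoding a real number. Providing one is the main task of this paper.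

\subsection{Model}

A randomized algorithm consists of a probability space $(\Omega,\mathcal F,P)$, whose points $\rho$ we call coins, and of maps that assign to $(\rho,y_1,\dots,y_{s-1})$, for all reals $y_1,\dots,y_{s-1}$, either the $s$-th query $z_s$ or the decision to stop together with an output, $1$ for ``connected'' or $0$ for ``disconnected''. On input $w$ the answers are $y_q=\langle z_q,w\rangle$. We make one assumption.

\medskip
\noindent\textbf{(M)} These maps are jointly measurable with respect to $\mathcal F\otimes\text{Borel}$.
\medskip

\noindent Assumption (M) is used only in the lower bounds of Theorems~\ref{thm:linear} and~\ref{thm:sharp}, and the algorithms that prove our upper bounds satisfy it. Some assumption of this kind is unavoidable: under the continuum hypothesis, a non-measurable ``algorithm'' succeeds with a single query (Section~\ref{sec:meas}).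

Let $R_\varepsilon=R_\varepsilon(\mathrm{CON}_n)$ be the worst-case number of queries for error at most $\varepsilon$ on every input, so that $R_{\mathrm{lin}}(\mathrm{CON}_n)=R_{1/3}$. Let $\bar R_\varepsilon$ be the analogue for the \emph{expected} number of queries: the infimum, over algorithms with error at most $\varepsilon$, of the supremum over inputs of the expected number of queries. For $\varepsilon=0$ both require correctness with probability $1$. An algorithm is \emph{always correct} if it answers correctly on every input for every value of the coins. Let $D_{\mathrm{lin}}(\mathrm{CON}_n)$ be the deterministic complexity. We write $H_j=\sum_{i=1}^j 1/i$.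

\subsection{Results}

\begin{theorem}\label{thm:linear}
For all $n\ge2$ and $0\le\varepsilon<1/2$,
\[
\frac{1-2\varepsilon}{1-\varepsilon}\,(n-1)\;\le\;R_\varepsilon(\mathrm{CON}_n)\;\le\;2n-2 .
\]
In particular $\frac{n-1}2\le R_{\mathrm{lin}}(\mathrm{CON}_n)\le 2n-2$, so $R_{\mathrm{lin}}(\mathrm{CON}_n)=\Theta(n)$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(a)] For $0<\varepsilon<1/2$ we have $R_\varepsilon\le n+O(\sqrt{n\log n}/\varepsilon)$. For $0\le\varepsilon<1/2$ we have $\bar R_\varepsilon\le(1-2\varepsilon)\bigl(n+O(\sqrt{n\log n})\bigr)$.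
\item[(b)] For every $\delta\in(0,1)$ there is $n_0(\delta)$ such that for all $n\ge n_0(\delta)$, all $\varepsilon\in[0,1/2)$ and every algorithm with error at most $\varepsilon$, there is a connected input on which the algorithm makes more than $(1-\delta)n$ queries with probability at least $1-2\varepsilon-\delta$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:main}
For every fixed $\varepsilon\in(0,1/2)$ we have $R_\varepsilon(\mathrm{CON}_n)=(1+o(1))\,n$; in particular
\[
R_{\mathrm{lin}}(\mathrm{CON}_n)=(1+o(1))\,n .
\]
For every fixed $\varepsilon\in[0,1/2)$ we have $\bar R_\varepsilon(\mathrm{CON}_n)=(1-2\varepsilon+o(1))\,n$.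
\end{corollary}

\begin{proof}
The upper bounds are Theorem~\ref{thm:sharp}(a). For the lower bounds let $0<\delta<1-2\varepsilon$ and $n\ge n_0(\delta)$. By (b), more than $(1-\delta)n$ queries occur with positive probability, so $R_\varepsilon>(1-\delta)n$; and $\bar R_\varepsilon\ge(1-2\varepsilon-\delta)(1-\delta)n$. Let $\delta\to0$.
\end{proof}

\begin{proposition}\label{prop:exact}
We have $n-1\le D_{\mathrm{lin}}(\mathrm{CON}_n)\le3n-3$. Moreover there is an input on which every always-correct randomized algorithm makes at least $n-1$ queries in every run. This improves the bound $n/4$.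
\end{proposition}

Section~\ref{sec:upper} contains the algorithms. Section~\ref{sec:sim} proves the simulation lemma: on inputs with random, widely separated scales, an algorithm may be replaced by one in which each answer involves at most one edge. In Section~\ref{sec:star} we apply it to stars, which gives the lower bound of Theorem~\ref{thm:linear}; the lower bounds of Proposition~\ref{prop:exact} are proved there as well. Sections~\ref{sec:cycles}--\ref{sec:sharp} prove Theorem~\ref{thm:sharp}(b). There the inputs are disjoint unions of cycles encoding a product of random permutations, and the algorithm has to tell one cycle from two. Such a difference is global, and it stays hidden until almost all edges have been seen. No external results are used.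

\section{Algorithms}\label{sec:upper}

\subsection{Recovering a support}

For disjoint sets $A_j$ of pairs, indexed by a finite set $J$, put $x_j=\sum_{e\in A_j}w_e\ge0$. A linear query to $x$ is a linear query to $w$, and $x_j>0$ exactly when $A_j$ contains an edge. So finding edges amounts to finding the support of a nonnegative vector.

\begin{lemma}\label{lem:support}
Let $d=|\operatorname{supp}x|$.
\begin{enumerate}
\item[(i)] A randomized procedure finds $\operatorname{supp}x$ with probability $1$; with probability $1$ it uses at most $d+1$ queries.
\item[(ii)] A deterministic procedure finds $\operatorname{supp}x$ using at most $2d+1$ queries.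
\end{enumerate}
The number $d$ need not be known in advance.
\end{lemma}

\begin{proof}
(i) Query independent standard Gaussian vectors $g_1,g_2,\dots\in\mathbb R^J$. After $q$ queries let $\Gamma_q$ be the $q\times J$ matrix with rows $g_1,\dots,g_q$, so the answers form $y=\Gamma_qx$. Stop at the first $q\ge1$ for which some $T\subseteq J$ with $|T|\le q-1$ \emph{passes}, meaning that $y$ lies in the span of the columns of $\Gamma_q$ indexed by $T$; output the first such $T$ in a fixed order. (At $q=|J|+1$ the set $T=J$ passes, so the procedure always stops.)

Let $|T|\le q-1$ and suppose $T\not\supseteq\operatorname{supp}x$. Pick $j\in\operatorname{supp}x\setminus T$. Condition on all columns other than the $j$-th. Then $y$ is $x_j\ne0$ times a standard Gaussian vector of $\mathbb R^q$ plus a fixed vector, while the span is a fixed subspace of dimension at most $q-1$, since $j\notin T$. Hence $T$ almost surely fails. For $q\le d$ no $T$ with $|T|\le q-1$ contains $\operatorname{supp}x$, so almost surely the procedure does not stop. At $q=d+1$ the set $\operatorname{supp}x$ passes, and it is the only set of size at most $d$ that contains $\operatorname{supp}x$,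 so almost surely it is the output.

(ii) Fix distinct reals $t_j$, $j\in J$, and query the moments $\sum_jt_j^ix_j$ for $i=0,1,2,\dots$. For $s=0,1,\dots$, when the moments with $i\le2s$ are known, stop if some $x'\ge0$ with $|\operatorname{supp}x'|\le s$ has the same moments, and output $\operatorname{supp}x'$. In that case let $p(t)=\prod_{j\in\operatorname{supp}x'}(t-t_j)^2$. It has degree at most $2s$, so $\sum_jp(t_j)x_j=\sum_jp(t_j)x_j'=0$. All terms on the left are nonnegative, and $p(t_j)>0$ for $j\notin\operatorname{supp}x'$; hence $\operatorname{supp}x\subseteq\operatorname{supp}x'$. Now $x-x'$ is supported on at most $s$ points and has zero moments for $i\le 2s$, so it vanishes (Vandermonde). The procedure stops by $s=d$, when $x'=x$ qualifies.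
\end{proof}

Part (i) may be called with sets $A_j$ that depend on the past, since each call uses fresh Gaussians. Below, the number of calls is bounded; so almost surely all calls are correct and respect their bounds $d+1$, and we argue on that event. All tests are Borel conditions on the queries and answers, so (M) holds.

\subsection{One vertex at a time}\label{sec:seq}

Fix an order $v_1,\dots,v_n$ of the vertices and put $P_t=\{v_1,\dots,v_t\}$. Let $c_t$ be the number of components of $G[P_t]$, let $c=c_n$, and let $D_t$ be the number of components of $G[P_t]$ adjacent to $v_{t+1}$ (so $D_0=0$). Adding $v_{t+1}$ merges these $D_t$ components with the new vertex, so $c_{t+1}=c_t+1-D_t$ and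
\begin{equation}\label{eq:D}
\sum_{t=0}^{n-1}D_t=n-c .
\end{equation}

\begin{proof}[Proof of the upper bounds in Theorem~\ref{thm:linear} and Proposition~\ref{prop:exact}]
Once the components of $G[P_t]$ are known, apply Lemma~\ref{lem:support} to the numbers $x_C=w(v_{t+1},C)$, the total weight between $v_{t+1}$ and $C$, where $C$ ranges over these components. This yields the components of $G[P_{t+1}]$.

With part (i), by \eqref{eq:D} the total cost is almost surely at most $\sum_{t=1}^{n-1}(D_t+1)=(n-c)+(n-1)\le2n-2$, and the answer is correct with probability $1$. Capping the run at $2n-2$ queries takes care of the null event. With part (ii) the cost is at most $\sum_{t=1}^{n-1}(2D_t+1)=2(n-c)+(n-1)\le3n-3$, deterministically.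
\end{proof}

\subsection{Batches of vertices in random order}\label{sec:batch}

The cost of the sequential algorithm has two parts: $n-c$ queries that find something, and $n-1$ queries, the ``$+1$'' in each call, which certify that nothing was missed. On a path $v_1v_2\cdots v_n$ added in this order, every call costs $2$. To save the second part we process vertices in batches. The danger is redundancy: if two vertices of a batch are both adjacent to components $C$ and $C'$, four support elements are found where three would do. A random order makes the redundancy small on average.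

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
For bounded $n$ both bounds follow from Section~\ref{sec:seq} (for $\bar R_\varepsilon$ with the fair-coin device at the end of this proof), so let $n$ be large. Put $g=\lceil\sqrt{n/\ln n}\,\rceil$; then $2g\le n$. Choose a uniformly random order $v_1,\dots,v_n$ and an independent uniform offset $o\in\{0,\dots,g-1\}$. Process the first $g+o$ vertices one at a time with Lemma~\ref{lem:support}(i). By \eqref{eq:D} for this prefix, this costs at most $2(g+o)\le4g$ queries.

Then, for $t=o+jg<n$ with $j=1,2,\dots$, knowing the components of $G[P_t]$, process the batch $\mathcal B=\{v_{t+1},\dots,v_{t+b}\}$, $b=\min(g,n-t)$, in two steps, each a call of Lemma~\ref{lem:support}(i).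

\emph{Step 1.} Take $x_{(v,C)}=w(v,C)$ for $v\in\mathcal B$ and $C$ a component of $G[P_t]$. This gives the components of the graph obtained from $G[P_{t+b}]$ by removing the edges inside $\mathcal B$. Call them \emph{classes}.

\emph{Step 2.} The remaining edges lie inside $\mathcal B$. Take $x_{\{K,K'\}}=w(K\cap\mathcal B,K'\cap\mathcal B)$ for pairs of distinct classes meeting $\mathcal B$. This gives the components of $G[P_{t+b}]$.

Let $X$ be the total number of queries. There are at most $n/g$ batches, so the ``$+1$'' terms of the batches contribute at most $2n/g$. It remains to bound the expected sizes of the supports.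

\emph{Supports in Step 1.} Let $e_t=\mathbb E D_t$ over the random order. Given $v_1,\dots,v_t$, each $v_p$ with $p>t$ is uniform on the remaining vertices, so the expected number of components of $G[P_t]$ adjacent to $v_p$ is $e_t$ for every $p>t$. Hence a batch starting at $t$ has expected support $be_t\le ge_t$. Each $t$ with $g\le t<n$ is a batch start for exactly one value of $o$, that is, with probability $1/g$, independently of the order. The total expectation is therefore at most $\sum_{t\ge g}e_t\le n-c$, by \eqref{eq:D}.

\emph{Supports in Step 2.} Each support element requires an edge $uv$ inside $\mathcal B$ joining the two classes, so the support is at most the number of edges inside $\mathcal B$ whose ends lie in different classes. Such an edge $uv$ is a bridge of $G[P_t\cup\{u,v\}]$: otherwise $u$ and $v$ are joined in $G[P_t\cup\{u,v\}]-uv$, a graph with no edge inside $\mathcal B$, so they lie in the same class. Now consider two positions $p<q$ in the batch. Given the set $W=P_t\cup\{v_p,v_q\}$, the pair $\{v_p,v_q\}$ is uniform among the $\binom{t+2}2$ pairs of $W$. The bridges of $G[W]$ form a forest, so there are at most $t+1$ of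 them, and $v_pv_q$ is one of them with probability at most $2/(t+2)$. The expected support is thus at most $\binom b2\frac2{t+2}\le\frac{g^2}{t}\le\frac gj$, because $t\ge jg$. Summing over $j\le n/g$ gives at most $g(1+\ln n)$.

Altogether
\[
\mathbb E X\le n-c+\Delta,\qquad \Delta=5g+g\ln n+\frac{2n}g=O(\sqrt{n\log n}).
\]
On the other hand $X\ge n-c$ almost surely: $X$ is at least the total number of support elements found, each of them lowers the number of known blocks by at most $1$, and this number goes from $n$ to $c$. Markov's inequality for the nonnegative variable $X-(n-c)$ gives $P(X>n-1+\Delta/\varepsilon)\le P(X-(n-c)>\Delta/\varepsilon)\le\varepsilon$. Truncating the run at $n-1+\Delta/\varepsilon$ queries, with an arbitrary output in that case, proves the bound on $R_\varepsilon$. For $\bar R_\varepsilon$, with probability $2\varepsilon$ output a fair coin without any query, and otherwise run the algorithm without truncation. The error is $\varepsilon$ and the expected cost is at most $(1-2\varepsilon)(n-1+\Delta)$.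
\end{proof}

\section{A linear query reveals essentially one coordinate}\label{sec:sim}

\subsection{Two coordinates, one query}\label{sec:two}

Let $x=(e^{-a_1}u_1,e^{-a_2}u_2)$, where $a_1,a_2$ are uniform on $[0,L]$, $u_1,u_2$ are uniform on $[1,2]$, all are independent, and $L$ is huge. A query $(z_1,z_2)$ with $z_1,z_2\ne0$ is answered by
\[
y=z_1e^{-a_1}u_1+z_2e^{-a_2}u_2 .
\]
Suppose $|z_1|e^{-a_1}\ge|z_2|e^{-a_2}$; call $1$ the \emph{pivot}. Write $y=\kappa(u_1+\zeta/\kappa)$ with $\kappa=z_1e^{-a_1}$ and $\zeta=z_2e^{-a_2}u_2$. For given $a_1$, the event that $1$ is the pivot and $|z_2|e^{-a_2}>e^{-\sqrt L}|z_1|e^{-a_1}$ confines $a_2$ to an interval of length $\sqrt L$, so it has probability at most $L^{-1/2}$. Outside this event $|\zeta/\kappa|\le2e^{-\sqrt L}$, and then, given $a$ and $u_2$, the law of $y$ is within total variation distance $2e^{-\sqrt L}$ of the law of $\kappa u_1$, the answer that would be given if $x_2$ were $0$. So the answer is governed by $x_1$; it hardly shows whether $x_2$ is present at a smaller scale or is $0$.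

The two sources of randomness have different roles: the $a_i$ decide which coordinate dominates, and $u_1$ smears the answer so that the small term $\zeta$ cannot be decoded from it. For many adaptive queries there are two further difficulties. A later query may again involve a coordinate that is already known, and adaptive queries depend on $a$ and $u$ through the answers. The first is handled by Gaussian elimination, the second by a hybrid argument and a deletion property.

\subsection{The ideal run}

Let $I$ be a finite, linearly ordered set of pairs. We consider inputs $w=w_0+x$, where $w_0\geq 0$ is fixed and supported off $I$, and $x\in\mathbb R_{\ge0}^I$. Since $\langle z,w\rangle=\langle z,w_0\rangle+\langle z|_I,x\rangle$ and $w_0$ is known, an algorithm induces an algorithm that queries $x$. Fix $k$. We look only at its first $k$ queries $z_s=z_s(\rho,y_1,\dots,y_{s-1})\in\mathbb R^I$, padded with zero queries after stopping. Let $f(\rho,y_1,\dots,y_k)\in\{0,1\}$ be a measurable function, which we call the \emph{output}.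

\emph{Random input.} Let $E\subseteq I$ and $L>0$. For $i\in E$ let $a_i$ be uniform on $[0,L]$ and $u_i$ uniform on $[1,2]$, all independent. Put $\sigma_i=e^{-a_i}$ and $x_i=\sigma_iu_i$ for $i\in E$, and $\sigma_i=x_i=0$ for $i\in I\setminus E$. So $\operatorname{supp}x=E$.

\emph{The processes $\mathcal H_0,\dots,\mathcal H_k$.} Fix the coins $\rho$. Before a query is answered, we subtract from it earlier queries so that it vanishes at all coordinates that have dominated before. In the first $t$ steps of $\mathcal H_t$ only the dominant term of the reduced query is answered; in the later steps all of it is. Precisely, step $s$ of $\mathcal H_t$ produces a \emph{reduced query} $\hat z_s\in\mathbb R^I$, a \emph{pivot} $i_s\in I\cup\{\bot\}$ and numbers $\hat y_s,y_s$, as follows.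
\begin{enumerate}
\item \emph{Reduction.} Let $v^{(0)}=z_s(\rho,y_1,\dots,y_{s-1})$. For $q=1,\dots,s-1$ put $v^{(q)}=v^{(q-1)}-\lambda_q\hat z_q$, where $\lambda_q=v^{(q-1)}(i_q)/\hat z_q(i_q)$ if $i_q\ne\bot$ and $\lambda_q=0$ otherwise. Let $\hat z_s=v^{(s-1)}$.
\item \emph{Pivot.} If $\hat z_s=0$, put $i_s=\bot$. Otherwise $i_s$ is the smallest $i\in\operatorname{supp}\hat z_s$ that maximizes $|\hat z_s(i)|\sigma_i$.
\item \emph{Answer.} If $s\le t$ (\emph{ideal} step), $\hat y_s=\hat z_s(i_s)x_{i_s}$, or $0$ if $i_s=\bot$. If $s>t$ (\emph{real} step), $\hat y_s=\langle\hat z_s,x\rangle$. In both cases $y_s=\hat y_s+\sum_{q<s}\lambda_q\hat y_q$.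
\end{enumerate}
The output is $f(\rho,y_1,\dots,y_k)$.

By induction, \emph{$\hat z_s$ vanishes at all earlier pivots}: subtracting $\lambda_q\hat z_q$ makes the vector vanish at $i_q$ and keeps its zeros at $i_1,\dots,i_{q-1}$, where $\hat z_q$ vanishes. Also $z_s=\hat z_s+\sum_{q<s}\lambda_q\hat z_q$, so in $\mathcal H_0$ we have $y_s=\langle z_s,x\rangle$. Thus $\mathcal H_0$ is the \emph{real run}. We call $\mathcal H_k$ the \emph{ideal run}; in it each $\hat y_s$ involves at most one coordinate of $x$. By (M), all these quantities are jointly measurable in $(\rho,a,u)$.

\begin{lemma}[Deletion]\label{lem:deletion}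
Let $j\in E$. If $j\notin\{i_1,\dots,i_t\}$ in the ideal run for $E$, then the first $t$ steps of the ideal run for $E\setminus\{j\}$, with the same $\rho$ and the same $a_i,u_i$ for $i\ne j$, are identical to those for $E$.
\end{lemma}

\begin{proof}
Suppose the runs agree before step $s\le t$; then $\hat z_s$ is the same in both. If $j\notin\operatorname{supp}\hat z_s$, then $\sigma_j$ plays no role in step $s$. If $j\in\operatorname{supp}\hat z_s$, the maximum of $|\hat z_s(i)|\sigma_i$ is positive and is attained at $i_s\ne j$. Setting $\sigma_j=0$ keeps the maximum and can only remove $j$ from the set of maximizers, so the pivot is unchanged. In either case the ideal answer does not involve $x_j$, because $i_s\ne j$.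
\end{proof}

\begin{lemma}[Simulation]\label{lem:sim}
For all $\rho$ and $E$,
\[
\bigl|\Pr[\mathcal H_0\text{ outputs }1]-\Pr[\mathcal H_k\text{ outputs }1]\bigr|\le\xi:=k|E|\bigl(L^{-1/2}+2e^{-\sqrt L}\bigr),
\]
where the probabilities are over $(a,u)$.
\end{lemma}

\begin{proof}
We make one real step ideal at a time, that is, we compare $\mathcal H_{t-1}$ and $\mathcal H_t$ for $1\le t\le k$. They share the steps $1,\dots,t-1$, all ideal, and also $\hat z_t$ and $i_t$. If $i_t\notin E$, then $\hat z_t(i)\sigma_i=0$ for all $i$, the real and the ideal answers at step $t$ are both $0$, and the two processes coincide.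

\emph{The pivot's own randomness.} Let $i\in E$, and fix $a$ and $(u_j)_{j\ne i}$. We claim that whether $i_t=i$ does not depend on $u_i$, and that if $i_t=i$, then neither the first $t-1$ steps nor $\hat z_t$ depends on $u_i$. Suppose $i_t=i$ for some value of $u_i$. Since $\hat z_t(i)\ne0$ and $\hat z_t$ vanishes at earlier pivots, $i\notin\{i_1,\dots,i_{t-1}\}$. So the ideal answers before step $t$ do not involve $u_i$, and pivots depend only on $a$ and the reduced queries. By induction on the step, changing $u_i$ reproduces the same run up to $\hat z_t$ and $i_t$. This proves the claim.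

Now fix $a$ and $(u_j)_{j\ne i}$ with $i_t=i$. All later reduced queries vanish at $i$, in both processes, so the later steps depend on $u_i$ only through $\hat y_t$. They are real steps in both processes, so the output is $\varphi(\hat y_t)$ with the same measurable $\varphi:\mathbb R\to\{0,1\}$. Put $\kappa=\hat z_t(i)\sigma_i\ne0$ and $\zeta=\sum_{j\ne i}\hat z_t(j)x_j$, which do not depend on $u_i$. Then
\[
\hat y_t=\kappa(u_i+\zeta/\kappa)\ \text{ in }\mathcal H_{t-1},\qquad \hat y_t=\kappa u_i\ \text{ in }\mathcal H_t .
\]
The total variation distance (the largest difference of probabilities of an event) between $U[1,2]$ and its shift by $\zeta/\kappa$ is $\min(1,|\zeta/\kappa|)$. So the conditional probabilities of output $1$ in the two processes differ by at most $\min(1,|\zeta/\kappa|)$.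

\emph{Near-ties.} For $j\in E$ let $B_j$ be the event that $i_t\in E\setminus\{j\}$ and $|\hat z_t(j)|\sigma_j>e^{-\sqrt L}|\hat z_t(i_t)|\sigma_{i_t}$. By the claim, on $\{i_t=i\}$ this event does not depend on $u_i$. If $i_t=i\in E$ and no $B_j$ occurs, then $|\zeta/\kappa|\le2|E|e^{-\sqrt L}$, since $x_j\le2\sigma_j$. Summing over the possible values $i\in E$ of $i_t$ and integrating (Fubini), we see that the probabilities of output $1$ in $\mathcal H_{t-1}$ and $\mathcal H_t$ differ by at most $2|E|e^{-\sqrt L}+\sum_{j\in E}\Pr[B_j]$.

To bound $\Pr[B_j]$, fix $u$ and $(a_i)_{i\ne j}$. On $B_j$ we have $\hat z_t(j)\ne0$ and $i_t\ne j$, so $j\notin\{i_1,\dots,i_t\}$. By Lemma~\ref{lem:deletion}, $\hat z_t$ and $K:=|\hat z_t(i_t)|\sigma_{i_t}>0$ are those of the ideal run for $E\setminus\{j\}$, which does not depend on $a_j$. The definition of $B_j$ and of the pivot give $e^{-\sqrt L}K<|\hat z_t(j)|e^{-a_j}\le K$. This confines $a_j$ to a fixed interval of length $\sqrt L$, so $\Pr[B_j]\le\sqrt L/L=L^{-1/2}$.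

Summing over $t=1,\dots,k$ gives the lemma.
\end{proof}

Once $k$ and the family of supports are fixed, $\xi\to0$ as $L\to\infty$. So it suffices to analyze ideal runs.

\section{Stars}\label{sec:star}

\subsection{Exact algorithms}\label{sec:exact}

\begin{proof}[Proof of the lower bounds in Proposition~\ref{prop:exact}]
Let $w$ be the star centered at vertex $1$ with all $n-1$ edges of weight $1$. Suppose a run of an always-correct algorithm on $w$ makes fewer than $n-1$ queries. Then some $v\ne0$ supported on the star is orthogonal to all of them, and replacing $v$ by $-v$ if necessary we may assume that $v$ has a negative entry. For the largest $t>0$ with $w+tv\ge0$, the input $w+tv$ is disconnected, since a leaf has lost its only edge. With the same coins it produces the same run and hence the same output as the connected input $w$, a contradiction. So an always-correct algorithm makes at least $n-1$ queries in every run on $w$. This covers deterministic algorithms and does not use (M).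
\end{proof}

\subsection{Bounded error}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:linear}]
Let $m=n-1$, let $I$ consist of the $m$ pairs $\{1,v\}$, and let $w_0=0$. An input with support $I$ is connected, and an input with support $I\setminus\{j\}$ is disconnected. Consider an algorithm with error at most $\varepsilon$ and at most $k$ queries. We may assume $k<m$, since otherwise there is nothing to prove. Let $f$ be the indicator of the output ``connected'', and let $p_E$ and $\tilde p_E$ be the probabilities, over $(\rho,a,u)$, that the real and the ideal run for $E$ output $1$. By Fubini $p_I\ge1-\varepsilon$ and $p_{I\setminus\{j\}}\le\varepsilon$, and by Lemma~\ref{lem:sim} $|p_E-\tilde p_E|\le\xi$, where $\xi:=km(L^{-1/2}+2e^{-\sqrt L})$ serves for all $E\subseteq I$.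

If the ideal run for $I$ outputs $1$ and $j$ is not among its pivots, then by Lemma~\ref{lem:deletion} the ideal run for $I\setminus\{j\}$ outputs $1$. There are at most $k$ pivots, so in every run a uniformly random $j\in I$ is missed with probability at least $1-k/m$. Averaging over $j$,
\[
\varepsilon+\xi\ \ge\ \frac1m\sum_{j\in I}\tilde p_{I\setminus\{j\}}\ \ge\ \Bigl(1-\frac km\Bigr)\tilde p_I\ \ge\ \Bigl(1-\frac km\Bigr)(1-\varepsilon-\xi).
\]
As $L\to\infty$ we get $\varepsilon\ge(1-\frac km)(1-\varepsilon)$, that is, $k\ge\frac{1-2\varepsilon}{1-\varepsilon}\,m$. Together with Section~\ref{sec:seq} this proves Theorem~\ref{thm:linear}.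
\end{proof}

\begin{remark}\label{rem:star}
The inputs used in this proof give no more. Suppose $\frac{1-2\varepsilon}{1-\varepsilon}m\le k\le m$; query $k$ distinct random coordinates of the star, output ``disconnected'' if one of them is $0$, and otherwise output ``connected'' with probability $1-\varepsilon$. The error is $\varepsilon$ on support $I$ and $(1-\frac km)(1-\varepsilon)\le\varepsilon$ on each support $I\setminus\{j\}$. The star is too easy because the defect, a missing edge, is found by chance in proportion to the number of edges inspected.
\end{remark}

\section{One cycle or two}\label{sec:cycles}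

For the sharp constant we want connected and disconnected inputs that remain hard to tell apart even after a $(1-\delta)$ fraction of the edges has been seen.

\subsection{The odds}

Let $\operatorname{cyc}$ denote the number of cycles of a permutation, fixed points included. A uniform permutation of $M\ge1$ points has one cycle with probability $(M-1)!/M!=1/M$. It has two cycles with probability
\begin{equation}\label{eq:two}
\frac1{M!}\cdot\frac12\sum_{j=1}^{M-1}\binom Mj(j-1)!\,(M-j-1)!=\frac12\sum_{j=1}^{M-1}\frac1{j(M-j)}=\frac{H_{M-1}}M,
\end{equation}
since $\frac1{j(M-j)}=\frac1M\bigl(\frac1j+\frac1{M-j}\bigr)$. So the odds of two cycles against one are $H_{M-1}:1$. (For $M=3$ there are three permutations with two cycles and two with one, and $H_2=3/2$.)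

Here is the idea in its simplest form. Let $\pi$ be a uniform permutation of $[r]$, and let an algorithm learn $r-M$ of the arrows $x\mapsto\pi x$, one at a time, and nothing else. If no cycle has closed, the arrows form $M$ paths, and $\pi$ joins their ends by a uniform permutation of $M$ objects. The odds are now $H_{M-1}:1$, while at the start they were $H_{r-1}:1$. If $M=\delta r$, both numbers are $\ln r+O_\delta(1)$, so their ratio tends to $1$ as $r\to\infty$: even after a $(1-\delta)$ fraction of the arrows, the odds have hardly moved. (If a cycle has closed early, one cycle is impossible and two may be possible, which is harmless for us.) The next lemma is the form in which we use this.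

\begin{lemma}\label{lem:odds}
Let $\psi\in S_r$, let $S\subseteq[r]$ with $|S|=M\ge1$, and let $h$ be uniform in $\mathrm{Sym}(S)$, acting trivially outside $S$. Then
\[
\Pr[\operatorname{cyc}(h\psi)=2]\ \ge\ H_{M-1}\Pr[\operatorname{cyc}(h\psi)=1].
\]
\end{lemma}

\begin{proof}
Let $\psi_S\in\mathrm{Sym}(S)$ be the first-return map of $\psi$ to $S$: it sends $x\in S$ to the first of $\psi x,\psi^2x,\dots$ that lies in $S$. Let $c_0$ be the number of cycles of $\psi$ avoiding $S$. Since $h$ preserves $S$ and fixes its complement pointwise, an orbit of $h\psi$ follows $\psi$ until $\psi$ enters $S$, and then $h$ acts. So the first-return map of $h\psi$ to $S$ is $h\psi_S$, and the cycles of $h\psi$ avoiding $S$ are those of $\psi$. Hence $\operatorname{cyc}(h\psi)=c_0+\operatorname{cyc}(h\psi_S)$, and $h\psi_S$ is uniform in $\mathrm{Sym}(S)$. If $c_0\ge1$, the right-hand side of the claim is $0$. If $c_0=0$, equality holds by \eqref{eq:two}.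
\end{proof}

\subsection{What an ideal run learns about a permutation}\label{sec:learn}

Encode $\pi\in S_r$ by a bipartite graph with edge set $E=\{(x,\pi x)\}\subseteq[r]^2$, and call the elements of $[r]^2$ positions. In the ideal run, a step orders the positions in $\operatorname{supp}\hat z_s$ by $|\hat z_s(i)|$ times the scale of $i$ and reveals the \emph{first position of this list that lies in $E$}, or that there is none. So it yields not only a position in $E$, but also that all positions listed earlier are \emph{not} in $E$; if the answer is ``none'', the whole list avoids $E$. This can be a lot: if the list is $[r]^2$ minus the diagonal, the answer ``none'' means that $\pi$ is the identity, and one query has revealed $r$ arrows. But such luck has probability $1/r!$. In general, given the answers, $\pi$ is uniform on the permutations that contain certain positions and avoid certain others. It is no longer a uniform completion of the known arrows, and the simple argument above does not apply.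

The remedy is to use many independent permutations of \emph{bounded} size. With high probability, for a positive fraction of them (depending on $\delta$), the conditional law is still supported on a large set. Section~\ref{sec:switch} shows that a large set contains some symmetry, namely many transpositions sharing a point. Since each permutation has a bounded number of possible values, this symmetry is realized with probability bounded below, and over many permutations it adds up to a uniform permutation of a set $S$ of size $M=\mathrm{const}\cdot r$, as in Lemma~\ref{lem:odds}.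

\subsection{The layered inputs}\label{sec:layers}

Let $r\ge2$ be an integer and suppose that $\ell=\lfloor n/r\rfloor\ge3$. The vertices are $(t,x)$ with $t\in\mathbb Z_\ell$, $x\in[r]$, plus $n-r\ell<r$ extra vertices. Each extra vertex is joined to $(0,1)$ with weight $1$; this defines $w_0$. Let $I$ be the set of \emph{positions} $(t,x,y)$, meaning the pairs $\{(t,x),(t+1,y)\}$, in some fixed linear order; they are distinct because $\ell\ge3$. The \emph{row} of $(t,x,y)$ is $(t,x)$ and its \emph{layer} is $t$. For $\pi=(\pi_0,\dots,\pi_{\ell-1})\in S_r^\ell$ let
\[
E(\pi)=\{(t,x,\pi_tx):t\in\mathbb Z_\ell,\ x\in[r]\},\qquad \Pi=\pi_{\ell-1}\cdots\pi_1\pi_0 ,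
\]
where products are composed from right to left. The edges $E(\pi)$ form the cycles of the permutation $(t,x)\mapsto(t+1,\pi_tx)$, and following such a cycle once around the layers, starting in layer $0$, applies $\Pi$. So a graph with support $E(\pi)\cup\operatorname{supp}w_0$ has exactly $\operatorname{cyc}(\Pi)$ components (Figure~\ref{fig:layers}).

\begin{figure}[t]
\centering
\begin{tikzpicture}[scale=0.85]
\foreach \c in {0,1,2,3}{\foreach \y in {1,2,3}{\fill (2.4*\c,-\y) circle (2.2pt);}}
\foreach \y in {1,2,3}{\node[left] at (-0.15,-\y) {$\y$};}
\node at (0,0) {$t=0$};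
\node at (2.4,0) {$t=1$};
\node at (4.8,0) {$t=2$};
\node at (7.2,0) {$t=0$};
\draw (0,-1)--(2.4,-2) (0,-2)--(2.4,-1) (0,-3)--(2.4,-3);
\draw (2.4,-1)--(4.8,-1) (2.4,-2)--(4.8,-3) (2.4,-3)--(4.8,-2);
\draw (4.8,-1)--(7.2,-1) (4.8,-2)--(7.2,-2) (4.8,-3)--(7.2,-3);
\end{tikzpicture}
\caption{Layered inputs with $\ell=3$ layers of $r=3$ vertices; the first and the last column are the same layer. Here $\pi_0=(1\,2)$, $\pi_1=(2\,3)$, $\pi_2=\mathrm{id}$, so $\Pi=\pi_2\pi_1\pi_0$ maps $1\mapsto3\mapsto2\mapsto1$: one cycle, and the graph is connected. With $\pi_2=(1\,2)$ instead, $\Pi$ exchanges $1$ and $3$ and fixes $2$: two cycles and two components.}\label{fig:layers}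
\end{figure}

Let $\pi$ be uniform on $S_r^\ell$. Then $\Pi$ is uniform on $S_r$. For the events $\mathsf{One}=\{\operatorname{cyc}\Pi=1\}$ and $\mathsf{Two}=\{\operatorname{cyc}\Pi=2\}$ we have, by \eqref{eq:two},
\begin{equation}\label{eq:prior}
\Pr[\mathsf{One}]=\frac1r,\qquad \Pr[\mathsf{Two}]=\frac{H_{r-1}}r .
\end{equation}
Independently of $\pi$, take $a_{(t,x)}$ uniform on $[0,L]$ and $u_{(t,x)}$ uniform on $[1,2]$, all independent, \emph{indexed by rows}, and give the unique element of $E(\pi)$ in a row the values of that row. For fixed $\pi$ this is the random input of Section~\ref{sec:sim} with $E=E(\pi)$. Indexing by rows lets us fix $(a,u)$ and still vary $\pi$.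

\section{Large families of bijections contain many switches}\label{sec:switch}

Let $B\subseteq X\times Y$ with $|X|=|Y|=N\ge1$, and let $W$ be the set of bijections $\sigma:X\to Y$ with $(x,\sigma x)\in B$ for all $x$. Exchanging the images of $x$ and $y$ turns $\sigma\in W$ into $\sigma\circ(x\,y)$, which is again in $W$ exactly when $y$ belongs to
\[
S(\sigma,x)=\{y\in X:(x,\sigma y)\in B,\ (y,\sigma x)\in B\}.
\]
This set contains $x$. If $W$ is large, we want some $\sigma$ and $x$ with $|S(\sigma,x)|$ linear in $N$. If $B$ has at most $\eta N^2$ elements, then $|W|\le(\eta N)^N$, which is exponentially small compared with $N!$ for small $\eta$; so a large $W$ forces $B$ to be dense. In general we argue as follows. In any subset of $X\times Y$, only few pairs lie in few $4$-cycles. If all sets $S(\sigma,x)$ are small, then a short peeling procedure shows that every $\sigma\in W$ has at least half of its pairs among such pairs, so half of $\sigma$ is confined to a sparse set, and $W$ is small.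

\begin{lemma}\label{lem:switch}
Let $0<\eta\le\frac12$ and $\beta=\eta^3$. If $|S(\sigma,x)|\le\beta N/2$ for all $\sigma\in W$ and $x\in X$, then
\[
|W|\le(N^2+1)^{1/\beta}\,2^N\,N^N(2\eta)^{N/2}.
\]
\end{lemma}

\begin{proof}
For $B'\subseteq B$ and $e=(x,z)\in B'$ let
\[
C_{B'}(e)=\{(y,v)\in B':(x,v)\in B',\ (y,z)\in B'\},\qquad \Lambda(B')=\{e\in B':|C_{B'}(e)|<\beta N^2\}.
\]
So $C_{B'}(e)$ consists of the pairs opposite to $e$ in the (possibly degenerate) $4$-cycles of $B'$. The pairs in $\Lambda(B')$ are the \emph{light} pairs.

\emph{Few pairs are light: $|\Lambda(B')|<\eta N^2$.} Write $\Lambda=\Lambda(B')$. The sum $\sum_{e\in\Lambda}|C_\Lambda(e)|$ counts the $(x,y,z,v)$ with $(x,z),(y,v),(x,v),(y,z)\in\Lambda$. For given $x,y$ there are $\operatorname{codeg}_\Lambda(x,y)^2$ choices of $(z,v)$, where $\operatorname{codeg}_\Lambda(x,y)$ is the number of $z$ with $(x,z),(y,z)\in\Lambda$. Since $\sum_{x,y}\operatorname{codeg}_\Lambda(x,y)=\sum_{z\in Y}\deg_\Lambda(z)^2$, the Cauchy--Schwarz inequality, used twice, gives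
\[
\sum_{e\in\Lambda}|C_\Lambda(e)|=\sum_{x,y}\operatorname{codeg}_\Lambda(x,y)^2\ge\frac1{N^2}\Bigl(\sum_z\deg_\Lambda(z)^2\Bigr)^2\ge\frac1{N^2}\Bigl(\frac{|\Lambda|^2}N\Bigr)^2=\frac{|\Lambda|^4}{N^4}.
\]
If $|\Lambda|\ge\eta N^2$, some $e\in\Lambda$ has $|C_{B'}(e)|\ge|C_\Lambda(e)|\ge|\Lambda|^3/N^4\ge\beta N^2$, contradicting that $e$ is light.

\emph{Peeling.} Fix a linear order on $X\times Y$. Let $\sigma\in W$, identified with its graph. Set $B_0=B$. While $\sigma\cap B_i\not\subseteq\Lambda(B_i)$, let $e_{i+1}$ be the least element of $(\sigma\cap B_i)\setminus\Lambda(B_i)$ and put $B_{i+1}=B_i\setminus C_{B_i}(e_{i+1})$. Each round deletes at least $\beta N^2$ pairs, so the number $p$ of rounds is at most $1/\beta$. The sequence $(e_1,\dots,e_p)$ determines $\Lambda:=\Lambda(B_p)$ and has at most $(N^2+1)^{1/\beta}$ possible values (pad it with blanks to length $\lfloor1/\beta\rfloor$).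

The hypothesis implies that few pairs of $\sigma$ itself are deleted. Indeed, if $e_{i+1}=(x,\sigma x)$ and $(y,\sigma y)$ is deleted in this round, then $(x,\sigma y),(y,\sigma x)\in B_i\subseteq B$, so $y\in S(\sigma,x)$. A round deletes at most $\beta N/2$ pairs of $\sigma$, and all rounds together at most $N/2$. The remaining pairs of $\sigma$ lie in $\Lambda$. So there is a set $Z\subseteq X$ with $|Z|=h:=\lceil N/2\rceil$ and $(x,\sigma x)\in\Lambda$ for all $x\in Z$.

\emph{Counting.} There are at most $2^N$ choices of $Z$. Given $\Lambda$ and $Z$, the number of such $\sigma$ is, by the inequality of arithmetic and geometric means, at most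
\[
N^{N-h}\prod_{x\in Z}\deg_\Lambda(x)\le N^{N-h}\Bigl(\frac{|\Lambda|}h\Bigr)^h\le N^{N-h}\Bigl(\frac{\eta N^2}h\Bigr)^h\le N^N(2\eta)^h\le N^N(2\eta)^{N/2},
\]
since $h\ge N/2$ and $2\eta\le1$. Multiplying the three counts proves the lemma.
\end{proof}

\section{The sharp lower bound}\label{sec:sharp}

\subsection{Parameters and the main estimate}

Let $\delta\in(0,1)$. We choose constants in the order $\delta\to\eta,\beta\to r\to n$. Put
\[
\gamma=\frac\delta2,\qquad \sqrt{2\eta}=\frac1{4e\cdot4^{2/\gamma}},\qquad \beta=\eta^3,\qquad M=\Bigl\lceil\frac{\beta\gamma r}4\Bigr\rceil,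
\]
and choose an integer $r=r(\delta)\ge2$ so large that
\begin{enumerate}
\item[(P1)] $(N^2+1)^{1/\beta}<2^N$ for all $N\ge\gamma r/2$;
\item[(P2)] $\kappa:=H_{M-1}/H_{r-1}\ge(1+\delta/2)^{-1}$;
\item[(P3)] $4r2^{-r}/\gamma\le\delta/8$.
\end{enumerate}
For (P2) note that $H_{M-1}\ge\ln M\ge\ln r+\ln(\beta\gamma/4)$ and $H_{r-1}\le1+\ln r$; this is where it matters that the odds grow only logarithmically. Next put
\[
g_0=r2^r\,r!,\qquad c_*=(r!)^{-g_0},\qquad \ell=\Bigl\lfloor\frac nr\Bigr\rfloor,\qquad Q=\Bigl\lfloor\frac{\gamma\ell}{4g_0}\Bigr\rfloor,
\]
and choose $n_0(\delta)$ such that for all $n\ge n_0(\delta)$ we have $\ell\ge3$, $r(1-c_*)^Q\le\delta/8$ and $n\ge2r/\delta$. In particular $Q\ge1$. From now on let $n\ge n_0(\delta)$ and $k=\lfloor(1-\delta)n\rfloor$. Since $(1-\gamma)(n-r)-(1-2\gamma)n\ge\gamma n-r\ge0$,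
\begin{equation}\label{eq:k}
k\le(1-\gamma)(n-r)\le(1-\gamma)\,r\ell .
\end{equation}

Consider an algorithm and the layered inputs of Section~\ref{sec:layers}. Let $f=1$ if the algorithm stops after at most $k$ queries with output ``connected'', and $f=0$ otherwise.

\begin{proposition}\label{prop:ideal}
Fix $(\rho,a,u)$, and let $\mathsf A$ be the set of $\pi\in S_r^\ell$ whose ideal run outputs $1$. Then, for uniform $\pi$,
\[
\Pr[\mathsf A\mid\mathsf{Two}]\ \ge\ \kappa\Bigl(\Pr[\mathsf A\mid\mathsf{One}]-\frac\delta4\Bigr).
\]
\end{proposition}

Sections~\ref{sec:list}--\ref{sec:mix} prove this. Throughout them $(\rho,a,u)$ is fixed and only $\pi$ is random.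

\subsection{The list game}\label{sec:list}

At step $s$ of the ideal run, list $\operatorname{supp}\hat z_s$ in decreasing order of $|\hat z_s(i)|e^{-a_{\mathrm{row}(i)}}$, with ties broken by the order on $I$. Let the \emph{outcome} $o_s$ be the first listed position that lies in $E(\pi)$, or ``none''. If $o_s\ne\text{none}$, then the pivot is $o_s$ and $\hat y_s=\hat z_s(o_s)e^{-a_{\mathrm{row}(o_s)}}u_{\mathrm{row}(o_s)}$. If $o_s=\text{none}$, then the pivot is the least element of $\operatorname{supp}\hat z_s$ (or $\bot$ if $\hat z_s=0$) and $\hat y_s=0$. By induction, $\hat z_s$ and hence the list at step $s$ are determined by $o_1,\dots,o_{s-1}$. The output is determined by the \emph{transcript} $\tau=(o_1,\dots,o_k)$.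

For a transcript $\tau$ that occurs, let $R$ be the set of outcomes other than ``none'', and let $F$ be the set of positions listed before $o_s$ at some step $s$, where all listed positions count if $o_s=\text{none}$. Let $R_t,F_t\subseteq[r]^2$ be the layer-$t$ parts of $R$ and $F$.

\begin{lemma}\label{lem:classes}
\begin{enumerate}
\item[(i)] A tuple $\pi$ has transcript $\tau$ if and only if $R\subseteq E(\pi)$ and $F\cap E(\pi)=\emptyset$. So the class of $\tau$ is the product $\prod_tW_t$, where $W_t=\{\sigma\in S_r:\sigma\supseteq R_t,\ \sigma\cap F_t=\emptyset\}$. Given $\tau$, the $\pi_t$ are independent and uniform on $W_t$.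
\item[(ii)] If $\pi,\pi'$ differ only in layer $t$ and their transcripts have the same $R_t$, then their transcripts agree.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The conditions are clearly necessary. If they hold and the outcomes of $\pi$ agree with $\tau$ before step $s$, then the list at step $s$ is that of $\tau$, the positions before $o_s$ are in $F$ and hence not in $E(\pi)$, and $o_s$, if not ``none'', is in $R\subseteq E(\pi)$. So the outcome at step $s$ is $o_s$. The rest follows because the conditions separate into layers.

(ii) Otherwise consider the first step at which the outcomes differ. The lists coincide there. Let $o$ be the earlier of the two outcomes in the list, where ``none'' counts as last; say $o$ is the outcome for $\pi$ (the other case is symmetric). Then $o\in E(\pi)$ and $o\notin E(\pi')$, so $o$ lies in layer $t$. But $o$ belongs to the set $R_t$ of $\pi$, which is also that of $\pi'$ and whose positions lie in $E(\pi')$, a contradiction.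
\end{proof}

Let $N_t=r-|R_t|$, and let $X_t,Y_t\subseteq[r]$ be the rows and columns not covered by $R_t$, so $|X_t|=|Y_t|=N_t$. Since the class of $\tau$ is nonempty, $R_t\cap F_t=\emptyset$. If $N_t\ge1$, restriction to $X_t$ therefore identifies $W_t$ with the set $W$ of Section~\ref{sec:switch} for $B=(X_t\times Y_t)\setminus F_t$.

\subsection{Many good layers}

Call layer $t$ \emph{thin} if $|W_t|<4^{-r}N_t!$, \emph{wide} if $N_t\ge\gamma r/2$, and \emph{good} if it is wide and not thin. These properties depend only on $\tau$. A thin layer is one in which the negative information $F_t$ has been unusually informative, as in the example of Section~\ref{sec:learn}. This is rare.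

\begin{lemma}\label{lem:thin}
For every $t$ we have $\Pr[t\text{ is thin}]\le2^{-r}$.
\end{lemma}

\begin{proof}
Fix all $\pi_{t'}$ with $t'\ne t$. By Lemma~\ref{lem:classes}(ii), $R_t$ now determines $\tau$, and by Lemma~\ref{lem:classes}(i) the $\pi_t$ leading to a given transcript form its set $W_t$. There are at most $\binom rs^2s!$ possible sets $R_t$ of size $s$, and each one for which $t$ is thin accounts for fewer than $4^{-r}(r-s)!$ of the $r!$ permutations. So the conditional probability that $t$ is thin is at most
\[
\sum_{s=0}^r\binom rs^2s!\;4^{-r}\,\frac{(r-s)!}{r!}=4^{-r}\sum_{s=0}^r\binom rs=2^{-r}.\qedhere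
\]
\end{proof}

Call $\tau$ \emph{good} if it has at least $\gamma\ell/4$ good layers; note that $\gamma\ell/4\ge Qg_0$.

\begin{lemma}\label{lem:good}
$\Pr[\tau\text{ is not good}]\le4\cdot2^{-r}/\gamma$.
\end{lemma}

\begin{proof}
Since $|R|\le k$, \eqref{eq:k} gives $\sum_tN_t\ge r\ell-k\ge\gamma r\ell$. As $N_t\le r$ for wide layers and $N_t<\gamma r/2$ for the others, $\sum_tN_t\le r\cdot\#\mathrm{wide}+\gamma r\ell/2$. So at least $\gamma\ell/2$ layers are wide. By Lemma~\ref{lem:thin} and Markov's inequality, with probability at least $1-4\cdot2^{-r}/\gamma$ fewer than $\gamma\ell/4$ layers are thin, and then more than $\gamma\ell/4$ layers are good.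
\end{proof}

\begin{lemma}\label{lem:stars}
If $t$ is good, there are $\sigma_t\in W_t$, a set $S_t\subseteq[r]$ with $|S_t|=M$, and $x_t\in S_t$ such that $\sigma_t\circ(x_t\,y)\in W_t$ for all $y\in S_t\setminus\{x_t\}$.
\end{lemma}

\begin{proof}
Let $N=N_t$. By the choice of $\eta$, $(2\eta)^{N/2}=4^{-N}e^{-N}4^{-2N/\gamma}$, so the bound of Lemma~\ref{lem:switch} equals
\[
(N^2+1)^{1/\beta}\,2^{-N}\Bigl(\frac Ne\Bigr)^N4^{-2N/\gamma}\ <\ \Bigl(\frac Ne\Bigr)^N4^{-2N/\gamma}\ \le\ 4^{-r}N!\ \le\ |W_t|,
\]
where we used (P1), then $N!\ge(N/e)^N$ and $2N/\gamma\ge r$ (both this and (P1) apply because $t$ is wide), and finally that $t$ is not thin. So the hypothesis of Lemma~\ref{lem:switch} fails: some $|S(\sigma,x)|>\beta N/2\ge\beta\gamma r/4$, and therefore $|S(\sigma,x)|\ge M$. Take $\sigma_t$ to be the element of $W_t$ corresponding to $\sigma$, $x_t=x$, and for $S_t$ any $M$-element subset of $S(\sigma,x)$ containing $x$.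
\end{proof}

\subsection{Mixing}\label{sec:mix}

A single good layer offers only transpositions through one point. Products of them over many layers give all of $\mathrm{Sym}(S)$ for a set $S$ of size $M$, provided that the stars in the different layers are carried to the same place. As there are at most $r2^r$ possible places, this can be arranged.

\begin{lemma}\label{lem:mix}
For every good transcript $\tau$,
\[
\Pr[\mathsf{Two}\mid\tau]\ \ge\ H_{M-1}\bigl(\Pr[\mathsf{One}\mid\tau]-(1-c_*)^Q\bigr).
\]
\end{lemma}

\begin{proof}
Fix a good $\tau$. Take the first $Qg_0$ good layers in the order $0,1,\dots,\ell-1$ and split them into $Q$ groups of $g_0$ consecutive ones. Let $t_j^-$ and $t_j^+$ be the first and the last layer of the $j$-th group; the intervals $[t_j^-,t_j^+]$, $1\le j\le Q$, are disjoint. Condition on $\pi_t$ for all layers $t$ outside the groups (some of them may lie in the intervals), and for those write $\sigma_t:=\pi_t$; for the layers of the groups, $\sigma_t,x_t,S_t$ are as in Lemma~\ref{lem:stars}. By Lemma~\ref{lem:classes}(i), the products $\Phi_j=\pi_{t_j^+}\cdots\pi_{t_j^-}$ are independent.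

\emph{One group.} Fix $j$. For $t$ in the interval let $\alpha_t=\sigma_{t-1}\cdots\sigma_{t_j^-}$ (with $\alpha_{t_j^-}=\mathrm{id}$), and let $\phi=\sigma_{t_j^+}\cdots\sigma_{t_j^-}$. If $\pi_t=\sigma_t\theta_t$ on the interval, then moving all $\sigma_t$ to the left gives
\[
\Phi_j=\phi\cdot\bigl(\alpha_{t_j^+}^{-1}\theta_{t_j^+}\alpha_{t_j^+}\bigr)\cdots\bigl(\alpha_{t_j^-}^{-1}\theta_{t_j^-}\alpha_{t_j^-}\bigr),\qquad \alpha^{-1}(x\,y)\alpha=(\alpha^{-1}x\ \ \alpha^{-1}y).
\]
(For two factors: $\sigma_1\theta_1\sigma_0\theta_0=\sigma_1\sigma_0\cdot\sigma_0^{-1}\theta_1\sigma_0\cdot\theta_0$.) The pair $(\alpha_t^{-1}x_t,\alpha_t^{-1}S_t)$ takes at most $r2^r$ values, so some value $(\tilde x,\tilde S)$ occurs for at least $g_0/(r2^r)=r!$ layers $t$ of the group. The transpositions $(\tilde x\,y)$, $y\in\tilde S\setminus\{\tilde x\}$, generate $\mathrm{Sym}(\tilde S)$, and their Cayley graph is connected with $M!$ vertices. Hence each $h\in\mathrm{Sym}(\tilde S)$ is a product of at most $M!-1<r!$ of them. Assign these factors, in the order required by the displayed formula, to some of the $r!$ layers: the factor $(\tilde x\,y)$ is obtained in layer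 $t$ from $\theta_t=(x_t\ \alpha_ty)$, where $\alpha_ty\in S_t$. Take $\theta_t=\mathrm{id}$ in all other layers. By Lemma~\ref{lem:stars} the values $\sigma_t\theta_t$ in the layers of the group lie in $W_t$, and $\Phi_j=\phi h$. Each of the $g_0$ prescribed values has probability $1/|W_t|\ge1/r!$, independently. So $\Pr[\Phi_j=\phi h]\ge c_*$ for every $h\in\mathrm{Sym}(\tilde S)$, which is more than enough to write
\[
\mathrm{law}(\Phi_j)=c_*\,\mathrm{Unif}\bigl(\phi\,\mathrm{Sym}(\tilde S)\bigr)+(1-c_*)\,\nu_j
\]
with a probability measure $\nu_j$. Here $\phi$ and $\tilde S$ depend on $j$ and on the conditioning.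

\emph{All groups.} Realize these mixtures by independent coins with success probability $c_*$, one for each $j$. Let $\mathsf S$ be the event that some coin succeeds, so $\Pr[\mathsf S^c\mid\tau]=(1-c_*)^Q$. On $\mathsf S$ let $j$ be the first success, and condition on all coins and on $\Phi_{j'}$ for all $j'\ne j$. Then $\Pi=A\,\phi h\,B$ with fixed permutations $A,B$ and $h$ uniform on $\mathrm{Sym}(\tilde S)$, where $\phi,\tilde S$ belong to the group $j$, and by conjugation $\operatorname{cyc}\Pi=\operatorname{cyc}(h\cdot BA\phi)$. Lemma~\ref{lem:odds} with $\psi=BA\phi$, averaged over all the conditioning, gives $\Pr[\mathsf{Two}\cap\mathsf S\mid\tau]\ge H_{M-1}\Pr[\mathsf{One}\cap\mathsf S\mid\tau]$. Since $\Pr[\mathsf{One}\cap\mathsf S\mid\tau]\ge\Pr[\mathsf{One}\mid\tau]-(1-c_*)^Q$, the lemma follows.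
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:ideal}]
The set $\mathsf A$ is a union of transcript classes. Summing Lemma~\ref{lem:mix}, weighted by $\Pr[\tau]$, over the good transcripts in $\mathsf A$, and using Lemma~\ref{lem:good} for the others,
\[
\Pr[\mathsf A\cap\mathsf{Two}]\ge H_{M-1}\Bigl(\Pr[\mathsf A\cap\mathsf{One}]-\frac{4\cdot2^{-r}}\gamma-(1-c_*)^Q\Bigr).
\]
Multiply by $r/H_{r-1}$ and use \eqref{eq:prior}: the left-hand side becomes $\Pr[\mathsf A\mid\mathsf{Two}]$, and the right-hand side becomes
\[
\kappa\Bigl(\Pr[\mathsf A\mid\mathsf{One}]-\frac{4r2^{-r}}\gamma-r(1-c_*)^Q\Bigr)\ge\kappa\Bigl(\Pr[\mathsf A\mid\mathsf{One}]-\frac\delta8-\frac\delta8\Bigr)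
\]
by (P3) and the choice of $n_0(\delta)$.
\end{proof}

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
Let $n\ge n_0(\delta)$, and let an algorithm with error at most $\varepsilon$ be given. Let $\mathbb P_1$ and $\mathbb P_2$ be the probabilities in the \emph{real} run over $(\rho,\pi,a,u)$, with $\pi$ conditioned on $\mathsf{One}$ and on $\mathsf{Two}$, respectively, and let $\tilde{\mathbb P}_1,\tilde{\mathbb P}_2$ be the analogues for the ideal run. Inputs under $\mathbb P_1$ are connected and inputs under $\mathbb P_2$ are disconnected. Hence, by Fubini,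
\[
\mathbb P_2[f=1]\le\varepsilon,\qquad \mathbb P_1[\text{output ``disconnected''}]\le\varepsilon .
\]
Lemma~\ref{lem:sim}, applied for each $\rho$ and $\pi$, gives $|\mathbb P_\nu[f=1]-\tilde{\mathbb P}_\nu[f=1]|\le\xi$ for $\nu=1,2$, where $\xi=kr\ell(L^{-1/2}+2e^{-\sqrt L})$. Integrating Proposition~\ref{prop:ideal} over $(\rho,a,u)$, which is independent of $\pi$, we obtain
\[
\varepsilon+\xi\ \ge\ \tilde{\mathbb P}_2[f=1]\ \ge\ \kappa\Bigl(\tilde{\mathbb P}_1[f=1]-\frac\delta4\Bigr)\ \ge\ \kappa\Bigl(\mathbb P_1[f=1]-\xi-\frac\delta4\Bigr).
\]
By (P2), $\kappa^{-1}\le1+\delta/2\le2$, and $\varepsilon<\frac12$, so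
\[
\mathbb P_1[f=1]\le\Bigl(1+\frac\delta2\Bigr)(\varepsilon+\xi)+\xi+\frac\delta4\le\varepsilon+\frac\delta4+3\xi+\frac\delta4 .
\]
Choose $L$ so large that $3\xi\le\delta/4$. Adding the runs that stop within $k$ queries with output ``disconnected'',
\[
\mathbb P_1[\text{the algorithm stops within }k\text{ queries}]\le2\varepsilon+\tfrac34\delta .
\]
By Fubini there is a connected input on which, with probability at least $1-2\varepsilon-\delta$, the algorithm makes more than $k=\lfloor(1-\delta)n\rfloor$ queries, that is, more than $(1-\delta)n$ queries. Together with Section~\ref{sec:batch} this completes the proof of Theorem~\ref{thm:sharp}.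
\end{proof}

\section{Why measurability is assumed}\label{sec:meas}

Assumption (M) entered where probabilities over the random input were interchanged with probabilities over the coins, and where total variation distance was applied to the function $\varphi$. It cannot simply be dropped.

\begin{remark}\label{rem:CH}
Assume the continuum hypothesis. Enumerate the inputs as $(w_\alpha)_{\alpha<\omega_1}$, and $\Omega=[0,1]$ with Lebesgue measure as $(\rho_\beta)_{\beta<\omega_1}$. On coin $\rho_\beta$, query a vector $z_\beta$ outside the countably many hyperplanes $(w_\alpha-w_{\alpha'})^\perp$ with $\alpha\ne\alpha'$ and $\alpha,\alpha'\le\beta$; such a vector exists because the union of these hyperplanes is a null set. Then at most one $w_{\alpha'}$ with $\alpha'\le\beta$ is consistent with the reply. Answer as for this input if it exists, and arbitrarily otherwise. On input $w_\alpha$ the procedure can err only if $\beta<\alpha$, that is, on a countable and hence null set of coins. So, under the continuum hypothesis, one query would suffice if joint measurability were not required.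
\end{remark}

\begin{thebibliography}{9}
\bibitem{AL} Arinta Auza and Troy Lee, \emph{On the query complexity of connectivity with global queries}, arXiv:2109.02115 (2021).
\end{thebibliography}

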